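\title{The critical pure Neumann Lane--Emden problem in three dimensions}

\begin{abstract}
We prove that for every bounded smooth domain $\Omega\subset\mathbb R^3$, with no symmetry assumption, the critical problem $-\Delta u=u^5$ in $\Omega$, $\partial_\nu u=0$ on $\partial\Omega$, has a nontrivial solution, and in fact two distinct pairs $\pm u_1,\pm u_2$ of solutions with energy below $\frac13S^{3/2}$, where $S$ is the Sobolev constant. Every solution satisfies $\int_\Omega u^5=0$. For a single bubble of scale $\varepsilon$ centered on the boundary this constraint costs $\varepsilon^{3/5}$, which is more than the gain $\varepsilon|\log\varepsilon|$ from the curvature of the boundary. For two such bubbles of opposite sign the cost cancels, and a mountain pass from one to the other stays in a range of levels where compactness is restored.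
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb R^3$ be a bounded domain (a connected open set) with smooth boundary and outer unit normal $\nu$. We study the pure Neumann Lane--Emden problem
\begin{equation}\label{eq:P}
-\Delta u=u^5\ \text{ in }\Omega,\qquad \partial_\nu u=0\ \text{ on }\partial\Omega .
\end{equation}
It is the case $N=3$ of $-\Delta u=|u|^{2^*-2}u$, where $2^*=\frac{2N}{N-2}$ is the critical Sobolev exponent; for $N=3$ we have $2^*=6$. A \emph{solution} is a function $u\in H^1(\Omega)$ with $\int_\Omega\nabla u\cdot\nabla\varphi=\int_\Omega u^5\varphi$ for all $\varphi\in H^1(\Omega)$, that is, a critical point of the energy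
\[
\Phi(u)=\frac12\int_\Omega|\nabla u|^2-\frac16\int_\Omega u^6 .
\]
Solutions are smooth on $\overline\Omega$ (Lemma~\ref{lem:reg}). A solution is \emph{nontrivial} if $u\not\equiv0$, and solutions come in pairs $\pm u$. The test functions $\varphi=1$ and $\varphi=u$ give
\begin{equation}\label{eq:basic}
\int_\Omega u^5=0,\qquad \int_\Omega|\nabla u|^2=\int_\Omega u^6=3\Phi(u).
\end{equation}
So $0$ is the only constant solution, and every nontrivial solution changes sign.

Does every $\Omega$ carry a nontrivial solution? Two simple cases suggest that it does. On a cylinder $D\times(0,L)$, which is not smooth, a function of $x_3$ alone solves \eqref{eq:P} if it is a half period of a periodic solution of $-u''=u^5$; such solutions exist because $\frac12u'^2+\frac16u^6$ is conserved, and the scaling $\lambda^{1/2}u(\lambda x_3)$ adjusts the half period to any $L$. If $u^5$ is replaced by the subcritical power $u^3$, one minimizes $\int_\Omega|\nabla v|^2$ under the constraint $\min_{c\in\mathbb R}\int_\Omega(v+c)^4=1$; the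 constraint is weakly continuous because $H^1(\Omega)$ embeds compactly into $L^4(\Omega)$, and the minimizer, shifted and scaled as in Section~\ref{sec:Q}, is a solution. At the critical power the embedding $H^1(\Omega)\subset L^6(\Omega)$ is not compact, and the second argument breaks down.

In dimensions $N\ge4$ the critical problem has nontrivial solutions in every bounded smooth domain (Comte and Knaap); the method used there fails for $N=3$ because of a lack of compactness. For $N=3$ there is at least one nontrivial solution if $\Omega$ is symmetric with respect to a plane, and there are infinitely many if $\Omega$ is a ball. Salda\~na and Tavares \cite{ST} describe as an open question whether \eqref{eq:P} has a nontrivial solution for every bounded smooth domain $\Omega\subset\mathbb R^3$. The answer is yes. Let $S$ be the best constant in the Sobolev inequality $S\|u\|_{L^6(\mathbb R^3)}^2\le\|\nabla u\|_{L^2(\mathbb R^3)}^2$.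

\begin{theorem}\label{thm:A}
For every bounded smooth domain $\Omega\subset\mathbb R^3$, problem \eqref{eq:P} has a nontrivial solution $u$ with $\int_\Omega|\nabla u|^2=\int_\Omega u^6<S^{3/2}$, that is, $0<\Phi(u)<\frac13S^{3/2}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every bounded smooth domain $\Omega\subset\mathbb R^3$, problem \eqref{eq:P} has at least two distinct pairs $\pm u_1$, $\pm u_2$ of nontrivial solutions with $0<\Phi<\frac13S^{3/2}$.
\end{theorem}

The number $S^{3/2}$ is the Dirichlet integral of the \emph{bubbles}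
\begin{equation}\label{eq:bubble}
U_{a,\varepsilon}(x)=3^{1/4}\varepsilon^{1/2}\big(\varepsilon^2+|x-a|^2\big)^{-1/2},\qquad a\in\mathbb R^3,\ \varepsilon>0,
\end{equation}
which solve $-\Delta U=U^5$ in $\mathbb R^3$, satisfy $\int_{\mathbb R^3}|\nabla U|^2=\int_{\mathbb R^3}U^6=S^{3/2}$, and concentrate at $a$ as $\varepsilon\to0$. When $a\in\partial\Omega$, about half of the bubble lies in $\Omega$ and the Neumann condition almost holds; such a \emph{half-bubble} is an almost solution with Dirichlet integral close to $h=\frac12S^{3/2}$. We show in Section~\ref{sec:compact} that almost solutions which tend weakly to zero have Dirichlet integral tending to $h$ or to a number at least $2h$. Hence a min-max level in $(0,h)$ or in $(h,2h)$ produces a nontrivial solution. The natural way to get below $h$ is to place a half-bubble where the boundary is convex; but in dimension three the constant needed to restore $\int_\Omega u^5=0$ costs more than the curvature gains, so minimization may fail. We aim instead at the window $(h,2h)$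 and pass from a positive half-bubble to a negative one. At the top of the pass both are present with equal weight, their contributions to $\int_\Omega u^5$ cancel, and the curvature gain keeps the level below $2h$. These two computations, for one half-bubble and for two, are done in Section~\ref{sec:bubbles}.

Section~\ref{sec:setup} sets up a quotient $Q$ whose critical points are the solutions. Sections~\ref{sec:bubbles}--\ref{sec:A} prove Theorem~\ref{thm:A}. Theorem~\ref{thm:B} needs one more tool, a barrier of $Q$ around the concentrated half-bubbles (Section~\ref{sec:barrier}), and is proved in Section~\ref{sec:B}.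

\section{Sobolev constants and the quotient $Q$}\label{sec:setup}

\subsection{Notation and standard facts}

Integrals without a domain are over $\Omega$, and $\|\cdot\|_p$ is the norm of $L^p(\Omega)$. The letters $C,c_1,c_2,\dots$ denote positive constants that depend only on $\Omega$ and on auxiliary objects fixed beforehand, never on $\varepsilon$, $n$ or the boundary point $a$. We set
\[
h=\tfrac12S^{3/2},\qquad q_0=2^{-2/3}S=h^{2/3},\qquad\text{so that } S=(2h)^{2/3}.
\]
Since $\partial\Omega$ is smooth and compact, there are $r_*,K>0$ such that for every $a\in\partial\Omega$, in Cartesian coordinates $x=(x',x_3)$ centered at $a$ with $e_3$ the inner normal (\emph{the coordinates at $a$}),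
\begin{equation}\label{eq:coord}
\Omega\cap B_{r_*}(a)=\{x\in B_{r_*}:x_3>\rho_a(x')\},\qquad|\rho_a(x')|\le K|x'|^2,\quad|\nabla\rho_a(x')|\le K|x'|,
\end{equation}
where $\rho_a$ is smooth on $\{|x'|<r_*\}$ with third derivatives bounded by $K$. We write $\mathbb R^3_+=\{x_3>0\}$. The following facts are used throughout.
\begin{itemize}
\item[(F1)] $H^1(\Omega)$ embeds continuously into $L^6(\Omega)$ and compactly into $L^p(\Omega)$ for $p<6$; the trace map $H^1(\Omega)\to L^4(\partial\Omega)$ is bounded; and, $\Omega$ being connected, $\|v\|_{H^1}\le C\|\nabla v\|_2$ whenever $\int v=0$.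
\item[(F2)] $C_c^\infty(\mathbb R^3)$ is dense in $D^{1,2}(\mathbb R^3)=\{v\in L^6:\nabla v\in L^2\}$ for the norm $\|\nabla v\|_{L^2}$, so the Sobolev inequality holds in $D^{1,2}(\mathbb R^3)$.
\item[(F3)] If $f_n\to f$ almost everywhere and $(f_n)$ is bounded in $L^p$, $1<p<\infty$, then $f_n\rightharpoonup f$ in $L^p$, and $f_n\to f$ in $L^r$ on every set of finite measure for $r<p$.
\item[(F4)] (Brezis--Lieb lemma.) Under the assumptions of (F3), $\int|f_n|^p-\int|f_n-f|^p\to\int|f|^p$.
\end{itemize}

\begin{lemma}[Regularity]\label{lem:reg}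
Every solution of \eqref{eq:P} is smooth on $\overline\Omega$. Every $u\in D^{1,2}(\mathbb R^3)$ with $\int\nabla u\cdot\nabla\varphi=\int u^5\varphi$ for all $\varphi\in C_c^\infty(\mathbb R^3)$ is smooth on $\mathbb R^3$.
\end{lemma}

\begin{proof}
We use the Brezis--Kato iteration; norms are on $\Omega$ or $\mathbb R^3$. Suppose $u\in L^{2(s+1)}$ with $s\ge2$, which holds for $s=2$. Let $T=\min(|u|^s,L)$. The function $uT^2$ is an admissible test function (by (F2) in the second case), $\nabla u\cdot\nabla(uT^2)\ge T^2|\nabla u|^2$ and $|\nabla(uT)|\le(s+1)T|\nabla u|$. Hence, splitting at $|u|=R$ and using H\"older's inequality,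
\[
\|\nabla(uT)\|_2^2\le(s+1)^2\int u^4(uT)^2\le(s+1)^2\Big(R^4\|uT\|_2^2+\Big(\int_{|u|>R}u^6\Big)^{2/3}\|uT\|_6^2\Big).
\]
Insert this into $\|uT\|_6^2\le C(\|\nabla(uT)\|_2^2+\|uT\|_2^2)$ and take $R$ so large that the last term is absorbed on the left. Letting $L\to\infty$ gives $u\in L^{6(s+1)}$. By iteration $u\in L^p$ for all $p\in[6,\infty)$. The $L^p$ estimates for the Neumann problem (interior estimates in the second case) give $u\in C^{1,\alpha}$, and the Schauder estimates give smoothness by bootstrap.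
\end{proof}

\subsection{The Sobolev constant up to the boundary}

Let $H$ be a half space and $v\in L^6(H)$, $\nabla v\in L^2(H)$. The even reflection of $v$ lies in $D^{1,2}(\mathbb R^3)$, so $2\int_H|\nabla v|^2\ge S(2\int_Hv^6)^{1/3}$, that is,
\begin{equation}\label{eq:half}
\int_H|\nabla v|^2\ge q_0\,\|v\|_{L^6(H)}^2 .
\end{equation}
At small scales $\Omega$ looks like $\mathbb R^3$ or like a half space, so the smaller constant $q_0<S$ governs $H^1(\Omega)$ up to a lower order term.

\begin{lemma}[Cherrier]\label{lem:cherrier}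
For each $\tau>0$ there is $C_\tau$ such that $(q_0-\tau)\|u\|_6^2\le\|\nabla u\|_2^2+C_\tau\|u\|_2^2$ for all $u\in H^1(\Omega)$.
\end{lemma}

\begin{proof}
Fix $r\in(0,r_*)$ and put $\kappa=Kr$. Cover $\overline\Omega$ by finitely many open balls, each contained in $\Omega$ or of the form $B_r(a)$ with $a\in\partial\Omega$. Take $\psi_i\in C_c^\infty$ supported in these balls with $\sum\psi_i^2>0$ on $\overline\Omega$, and $\varphi_i=\psi_i(\sum_j\psi_j^2)^{-1/2}$. Then $\sum\varphi_i^2=1$ and $\sum\varphi_i\nabla\varphi_i=0$ on $\overline\Omega$, so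
\[
\|u\|_6^2=\Big\|\sum\varphi_i^2u^2\Big\|_3\le\sum\|\varphi_iu\|_6^2,\qquad\sum\|\nabla(\varphi_iu)\|_2^2=\|\nabla u\|_2^2+\int u^2\sum|\nabla\varphi_i|^2 .
\]
For an interior ball, $q_0\|\varphi_iu\|_6^2\le S\|\varphi_iu\|_6^2\le\|\nabla(\varphi_iu)\|_2^2$. For a boundary ball $B_r(a)$, let $f=\varphi_iu$ and $\tilde f(y)=f(y',y_3+\rho_a(y'))$ on $\mathbb R^3_+$, extended by zero. This shear preserves volume, and $|\nabla\tilde f|\le|\nabla f|+|\nabla\rho_a||\partial_3f|\le(1+\kappa)|\nabla f|$ at corresponding points. By \eqref{eq:half}, $q_0\|\varphi_iu\|_6^2\le(1+\kappa)^2\|\nabla(\varphi_iu)\|_2^2$. Sum over $i$ and choose $r$ with $q_0(1+\kappa)^{-2}\ge q_0-\tau$.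
\end{proof}

We mostly use the lemma in the following form.

\begin{corollary}[Energy gap]\label{cor:gap}
Let $r_n\in H^1(\Omega)$ with $\|r_n\|_2\to0$, $\|\nabla r_n\|_2^2\to x$ and $\|r_n\|_6^6\to y$. Then $q_0y^{1/3}\le x$. In particular, if $x=y$, then $x=0$ or $x\ge h$.
\end{corollary}

\begin{proof}
Let $n\to\infty$, then $\tau\to0$, in Lemma~\ref{lem:cherrier}. If $x=y>0$, then $x^{2/3}\ge q_0=h^{2/3}$.
\end{proof}

\subsection{Removing the constants}\label{sec:Q}

The energy $\Phi$ is negative on nonzero constants, so $0$ is not a local minimum of $\Phi$ and there is no mountain pass starting at $0$. We remove this direction by working modulo constants and choosing in each class the representative that satisfies the first identity in \eqref{eq:basic}.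

For $f\in H^1(\Omega)$ the function $c\mapsto\int(f+c)^6$ is strictly convex and coercive. It has a unique minimizer $c(f)$, characterized by $\int(f+c)^5=0$. Put
\[
F(f)=\min_{c\in\mathbb R}\int(f+c)^6=\int\big(f+c(f)\big)^6 .
\]
The function $f+c(f)$ and the number $F(f)$ do not change when a constant is added to $f$; moreover $c(tf)=tc(f)$ and $F(tf)=t^6F(f)$ for $t\in\mathbb R$, and $F(f)=0$ if and only if $f$ is constant. The difference $\int f^6-F(f)$ is what the constraint $\int u^5=0$ costs the function $f$. The next lemma bounds it from both sides.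

\begin{lemma}[Cost of the shift]\label{lem:shift}
There is $\theta>0$ such that
\begin{equation}\label{eq:elem}
(z+c)^6\ge z^6+6z^5c+\theta c^6\qquad(z,c\in\mathbb R).
\end{equation}
Consequently, for $f\in H^1(\Omega)$, $D=\int f^5$ and $c=c(f)$:
\begin{itemize}
\item[(a)] $\theta|\Omega|\,|c|^5\le6|D|$;
\item[(b)] $F(f)\ge\int f^6-C|D|^{6/5}$;
\item[(c)] $F(f)\le\int f^6-\theta|\Omega|\,c^6$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $(z+c)^6-z^6-6z^5c=c^2p(z,c)$ with $p=15z^4+20z^3c+15z^2c^2+6zc^3+c^4$. If $c\ne0$, then $p>0$ by strict convexity of $s\mapsto s^6$; and $p(z,0)=15z^4$. So the quartic form $p$ has a positive minimum $\theta$ on the unit circle, and $p\ge\theta(z^2+c^2)^2\ge\theta c^4$.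

Integrating \eqref{eq:elem} with $z=f$ gives $\int f^6\ge F(f)\ge\int f^6-6|c||D|+\theta|\Omega|c^6$. The outer inequality is (a), and then $6|c||D|\le C|D|^{6/5}$ gives (b). Integrating \eqref{eq:elem} with $z=f+c$ and shift $-c$, and using $\int(f+c)^5=0$, gives (c).
\end{proof}

Let $E=H^1(\Omega)/\mathbb R$, identified with the functions of mean zero, with the norm $\|\nabla v\|_2$. By (F1) it is a Hilbert space; this is where connectedness of $\Omega$ is used. Let $\Sigma$ be its unit sphere, and for nonconstant $f\in H^1(\Omega)$ let $\widehat f\in\Sigma$ be the class of $f/\|\nabla f\|_2$. For $v\in E$ let $u_v=v+c(v)$. Define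
\[
Q(v)=\|\nabla v\|_2^2\,F(v)^{-1/3}\quad\text{on }E\setminus\{0\},\qquad q_1=\inf_\Sigma Q .
\]
The quotient $Q$ is even and $0$-homogeneous, and we write $Q(f)$ for any nonconstant $f\in H^1(\Omega)$. Since $F(v)\le\int v^6\le C\|\nabla v\|_2^6$ for $v$ of mean zero, $q_1>0$. The quotient measures the height of $\Phi$ over the half plane spanned by $v$ and the constants: maximizing $\Phi(tv+c)$ first in $c$ and then in $t$ (the maximum is at $t^4=\|\nabla v\|_2^2/F(v)$) gives
\begin{equation}\label{eq:PhiQ}
\max_{t\ge0,\ c\in\mathbb R}\Phi(tv+c)=\max_{t\ge0}\Big(\tfrac12t^2\|\nabla v\|_2^2-\tfrac16t^6F(v)\Big)=\tfrac13Q(v)^{3/2}.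
\end{equation}

\begin{lemma}\label{lem:crit}
The functions $c$, $F$, $Q$ are smooth on $E\setminus\{0\}$. For $v\in\Sigma$ put $w_v=F(v)^{-1/4}u_v$. Then $\|\nabla w_v\|_2^2=\|w_v\|_6^6=Q(v)^{3/2}$ and
\begin{equation}\label{eq:dQ}
\int\nabla w_v\cdot\nabla\varphi-\int w_v^5\varphi=\tfrac12Q(v)^{-1/4}\,dQ(v)[\varphi]\qquad(\varphi\in H^1(\Omega)),
\end{equation}
where $dQ(v)$ acts on the class of $\varphi$. The map $v\mapsto w_v$ is an odd bijection, with inverse $w\mapsto\widehat w$, from the critical points of $Q|_\Sigma$ onto the nontrivial solutions of \eqref{eq:P}.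
\end{lemma}

\begin{proof}
The map $(v,c)\mapsto\int(v+c)^5$ is a continuous polynomial on $E\times\mathbb R$, and its $c$-derivative $5\int(v+c)^4$ is positive for $v\ne0$. The implicit function theorem gives smoothness of $c$, hence of $F$ and $Q$. Since $\int u_v^5=0$, the derivative of $c$ drops out of $dF(v)[\varphi]=6\int u_v^5\varphi$. For $v\in\Sigma$, with $F=F(v)=Q(v)^{-3}$,
\[
dQ(v)[\varphi]=2F^{-1/3}\Big(\int\nabla u_v\cdot\nabla\varphi-F^{-1}\int u_v^5\varphi\Big),
\]
and the right side vanishes for constant $\varphi$. The bracket equals $F^{1/4}$ times the left side of \eqref{eq:dQ}, and $F^{1/3-1/4}=Q^{-1/4}$. Also $\|\nabla w_v\|_2^2=F^{-1/2}=F^{-3/2}F=\|w_v\|_6^6$. By homogeneity $dQ(v)[v]=0$, so $v$ is critical for $Q|_\Sigma$ exactly when $dQ(v)=0$, that is, when $w_v$ is a solution; and $\widehat{w_v}=v$. Conversely, let $w$ be a nontrivial solution, $m=\|\nabla w\|_2^2$ and $v=\widehat w$. By \eqref{eq:basic}, $u_v=m^{-1/2}w$ and $F(v)=m^{-2}$, so $w_v=w$.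
\end{proof}

Theorems~\ref{thm:A} and~\ref{thm:B} thus ask for one, respectively two, pairs $\pm v$ of critical points of $Q|_\Sigma$ with $Q<S$. In terms of $Q$, the Dirichlet integrals $h$ and $2h$ are the levels $q_0$ and $S$.

\section{One half-bubble and two}\label{sec:bubbles}

\subsection{Integrals of a half-bubble}

Let $d_0=2\pi\,3^{1/4}$. Since $\int_0^\infty r^2(1+r^2)^{-5/2}dr=\big[\frac13r^3(1+r^2)^{-3/2}\big]_0^\infty=\frac13$, we have $\int_{\mathbb R^3_+}U_{0,\varepsilon}^5=d_0\varepsilon^{1/2}$; by radial symmetry, $\int_{\mathbb R^3_+}U_{0,\varepsilon}^6=\int_{\mathbb R^3_+}|\nabla U_{0,\varepsilon}|^2=h$. To compare $\Omega$ with its tangent half space let $T=\{|x_3|\le K|x'|^2\}$. For $p=5,6$ and fixed $r>0$,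
\begin{equation}\label{eq:slab}
\int_{|x|\ge r}U_{0,\varepsilon}^p=O(\varepsilon^{p/2}),\qquad\int_TU_{0,\varepsilon}^p\le C\varepsilon^{p/2}\int_0^\infty\frac{s^3\,ds}{(\varepsilon^2+s^2)^{p/2}}=O(\varepsilon^{4-p/2}).
\end{equation}

\begin{lemma}\label{lem:int}
Let $U=U_{a,\varepsilon}|_\Omega$ with $a\in\partial\Omega$. Uniformly in $a$, as $\varepsilon\to0$,
\begin{gather}
\int U^6=h+O(\varepsilon),\qquad\int U^5=d_0\varepsilon^{1/2}+O(\varepsilon^{3/2}),\qquad\int|\nabla U|^2=h+O(\varepsilon|\log\varepsilon|),\label{eq:int1}\\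
\int U=O(\varepsilon^{1/2}),\quad\int U^2=O(\varepsilon),\quad\int U^3=O(\varepsilon^{3/2}|\log\varepsilon|),\quad\int U^4=O(\varepsilon),\label{eq:int2}\\
\|U^4\|_{6/5}=O(\varepsilon^{1/2}),\qquad\int|x-a|\,U^5=O(\varepsilon^{3/2}),\label{eq:int3}\\
\Big|\int\nabla U\cdot\nabla\varphi-\int U^5\varphi\Big|\le C\varepsilon^{1/2}\|\varphi\|_{H^1}\qquad(\varphi\in H^1(\Omega)).\label{eq:int4}
\end{gather}
Moreover $\nabla U_{a_k,\varepsilon_k}\rightharpoonup0$ in $L^2(\Omega)$ whenever $a_k\in\partial\Omega$ and $\varepsilon_k\to0$.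
\end{lemma}

\begin{proof}
In the coordinates at $a$ the symmetric difference of $\Omega$ and $\mathbb R^3_+$ lies in $T\cup\{|x|\ge r_*\}$, so \eqref{eq:slab} gives the first two estimates. With $R=\operatorname{diam}\Omega$, $\int U^p\le C\varepsilon^{p/2}\int_0^Rs^2(\varepsilon^2+s^2)^{-p/2}ds$, which is $O(\varepsilon^{p/2})$ for $p<3$, $O(\varepsilon^{3/2}|\log\varepsilon|)$ for $p=3$ and $O(\varepsilon^{3-p/2})$ for $p>3$. This gives \eqref{eq:int2}, and $\|U^4\|_{6/5}=(\int U^{24/5})^{5/6}=O((\varepsilon^{3/5})^{5/6})$. The integral $\int|x-a|U^5$ is bounded by the last integral in \eqref{eq:slab} with $p=5$.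

For $x\in\partial\Omega$ we have $|(x-a)\cdot\nu(x)|\le C|x-a|^2$: use \eqref{eq:coord} at $x$ if $|x-a|<r_*$, and $|x-a|\le r_*^{-1}|x-a|^2$ otherwise. Hence
\[
|\partial_\nu U|=3^{1/4}\varepsilon^{1/2}\frac{|(x-a)\cdot\nu|}{(\varepsilon^2+|x-a|^2)^{3/2}}\le C\varepsilon^{1/2}(\varepsilon^2+|x-a|^2)^{-1/2}.
\]
Green's formula gives $\int\nabla U\cdot\nabla\varphi-\int U^5\varphi=\int_{\partial\Omega}\partial_\nu U\,\varphi$. As $|x-a|^{-4/3}$ is integrable on the surface $\partial\Omega$, $\|\partial_\nu U\|_{L^{4/3}(\partial\Omega)}\le C\varepsilon^{1/2}$, and the trace inequality in (F1) gives \eqref{eq:int4}. For $\varphi=U$ the boundary term is at most $C\varepsilon\int_{\partial\Omega}(\varepsilon^2+|x-a|^2)^{-1}\le C\varepsilon\big(1+\int_0^{r_*}s(\varepsilon^2+s^2)^{-1}ds\big)=O(\varepsilon|\log\varepsilon|)$, which gives the last estimate in \eqref{eq:int1}. Finally, $\nabla U_{a_k,\varepsilon_k}$ is bounded in $L^2$, and along any subsequence with $a_k\to a$ it tends to $0$ pointwise off $a$; apply (F3).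
\end{proof}

\subsection{One half-bubble: the shift costs $\varepsilon^{3/5}$}

A half-bubble is positive, so it violates $\int u^5=0$ by $d_0\varepsilon^{1/2}$. Away from $a$ it is small, and the constant $c$ that restores the constraint must satisfy $c^5|\Omega|\approx-d_0\varepsilon^{1/2}$. Thus $|c|$ is of order $\varepsilon^{1/10}$ and the cost $c^6$ is of order $\varepsilon^{3/5}$. The precise statement is as follows.

\begin{proposition}\label{prop:one}
Uniformly in $a\in\partial\Omega$, as $\varepsilon\to0$,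
\[
Q(U_{a,\varepsilon})=q_0\Big(1+\frac{5\,d_0^{6/5}}{3h\,|\Omega|^{1/5}}\,\varepsilon^{3/5}+O(\varepsilon|\log\varepsilon|)\Big).
\]
In particular $q_1\le q_0$.
\end{proposition}

\begin{proof}
Let $U=U_{a,\varepsilon}$, $D=\int U^5$ and $P(c)=6cD+|\Omega|c^6$. The minimum of $P$ is $-5|\Omega|^{-1/5}D^{6/5}$, attained at $c_0=-(D/|\Omega|)^{1/5}$. Both $c_0$ and, by Lemma~\ref{lem:shift}(a), $c(U)$ lie in an interval $|c|\le C\varepsilon^{1/10}$. On this interval \eqref{eq:int2} gives
\[
\int(U+c)^6-\int U^6-P(c)=15c^2\!\int U^4+20c^3\!\int U^3+15c^4\!\int U^2+6c^5\!\int U=O(\varepsilon).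
\]
Hence $F(U)=\int U^6+P(c_0)+O(\varepsilon)=h-5|\Omega|^{-1/5}d_0^{6/5}\varepsilon^{3/5}+O(\varepsilon)$ by \eqref{eq:int1}. Expand $Q=\|\nabla U\|_2^2F^{-1/3}$ with $\|\nabla U\|_2^2=h+O(\varepsilon|\log\varepsilon|)$.
\end{proof}

The geometry of $\partial\Omega$ enters only the error term. So $Q(U_{a,\varepsilon})>q_0$ for all small $\varepsilon$, whatever the curvature at $a$, and half-bubbles cannot show the strict inequality $q_1<q_0$ that would give a minimizer (Lemma~\ref{lem:low}(a)). For comparison, in dimension $N$ one has $D\sim\varepsilon^{(N-2)/2}$, and the terms $|c|D$ and $|c|^{2^*}$ balance at the size $\varepsilon^{N(N-2)/(N+2)}$; this exponent is $\frac35$ for $N=3$ and exceeds $1$ for $N\ge4$.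

\subsection{The curvature gain}

Because $\Omega$ is bounded, it has a strictly convex piece of boundary. Let $p\in\partial\Omega$ be farthest from the origin and $R=|p|>0$. Then $\Omega\subset B_R(0)$ and the sphere $\partial B_R(0)$ touches $\partial\Omega$ at $p$, so $\rho_p(x')\ge R-\sqrt{R^2-|x'|^2}\ge|x'|^2/(2R)$ and both principal curvatures at $p$ are at least $1/R$. The curvatures depend continuously on the point and the third derivatives of $\rho_a$ are bounded by $K$. By Taylor's formula there are a neighborhood $\mathcal N\subset\partial\Omega$ of $p$ and $k>0$, $r_0\in(0,r_*)$ with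
\begin{equation}\label{eq:convex}
\rho_a(x')\ge k|x'|^2\qquad(a\in\mathcal N,\ |x'|<r_0).
\end{equation}
Fix a continuous injective map $a:S^1\to\mathcal N$ (a small circle around $p$) and shrink $r_0$ so that $B_{r_0}(a(\omega))\cap B_{r_0}(a(-\omega))=\emptyset$ for all $\omega$. Theorem~\ref{thm:A} needs only two antipodal points of this circle; the whole circle is used in Section~\ref{sec:B}. To have disjoint supports we cut off: let $\zeta\in C_c^\infty(B_{r_0}(0))$ be radial, $0\le\zeta\le1$, $\zeta=1$ on $B_{r_0/2}$, and set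
\[
V_a=V_{a,\varepsilon}=\zeta(\cdot-a)\,U_{a,\varepsilon}|_\Omega,\qquad a=a(\omega).
\]

\begin{lemma}\label{lem:gain}
There is $k_0>0$ such that, uniformly in $a=a(\omega)$, for small $\varepsilon$,
\[
\int|\nabla V_a|^2\le h-k_0\varepsilon|\log\varepsilon|,\qquad h-C\varepsilon\le\int V_a^6\le h,\qquad\Big|\int V_a^5-d_0\varepsilon^{1/2}\Big|\le C\varepsilon^{3/2},
\]
and $Q(V_a)\le q_0+C\varepsilon^{3/5}$, $\|\nabla(V_a-U_{a,\varepsilon})\|_2\le C\varepsilon^{1/2}$.
\end{lemma}

\begin{proof}
Work in the coordinates at $a$, with $U=U_{0,\varepsilon}$ and $|\nabla U|^2=\sqrt3\,\varepsilon|x|^2(\varepsilon^2+|x|^2)^{-3}$. For $|x|\ge r_0/2$ both $U$ and $|\nabla U|$ are $O(\varepsilon^{1/2})$. This gives the last estimate, since $V_a-U=(\zeta-1)U$, and it gives $\int|\nabla V_a|^2\le\int_{\Omega\cap B_{r_0}}|\nabla U|^2+C\varepsilon$. By \eqref{eq:convex}, $\Omega\cap B_{r_0}\subset\mathbb R^3_+$, and the gain is the part of the Dirichlet integral that lies between the tangent plane and $\partial\Omega$. Fix $r_1>0$ with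 $kr_1\le1$ and $\sqrt2\,r_1<r_0$, and let $G=\{\varepsilon<|x'|<r_1,\ 0<x_3<k|x'|^2\}$. On $G$ we have $x_3<|x'|$, so $|x'|^2\le|x|^2\le2|x'|^2<r_0^2$ and $\varepsilon^2+|x|^2\le3|x'|^2$. Thus $G\subset(\mathbb R^3_+\cap B_{r_0})\setminus\Omega$, $|\nabla U|^2\ge\frac{\sqrt3}{27}\varepsilon|x'|^{-4}$ on $G$, and
\[
\int_G|\nabla U|^2\ge\frac{\sqrt3}{27}\,\varepsilon\int_\varepsilon^{r_1}ks^2\,s^{-4}\,2\pi s\,ds=\frac{2\pi\sqrt3}{27}\,k\,\varepsilon\log\frac{r_1}\varepsilon .
\]
So $\int|\nabla V_a|^2\le h-\int_G|\nabla U|^2+C\varepsilon$, which is the first estimate. For $p=5,6$ we have $0\le\int_{\mathbb R^3_+}U^p-\int V_a^p\le\int_{|x|\ge r_0/2}U^p+\int_TU^p$, and \eqref{eq:slab} gives the second and third. By Lemma~\ref{lem:shift}(b), $F(V_a)\ge h-C\varepsilon-C(\varepsilon^{1/2})^{6/5}\ge h-C\varepsilon^{3/5}$, so $Q(V_a)\le h(h-C\varepsilon^{3/5})^{-1/3}\le q_0+C\varepsilon^{3/5}$.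
\end{proof}

The logarithm matters: it makes the gain larger than all the $O(\varepsilon)$ losses, whose constants we therefore need not compute.

\subsection{Two half-bubbles: the cost cancels}

Let $a=a(\omega)$, $b=a(-\omega)$ and $z=V_a-V_b$. The supports are disjoint and the leading terms of $\int V_a^5$ and $\int V_b^5$ agree, so $\int z^5=O(\varepsilon^{3/2})$. (If $\Omega$ is symmetric with respect to a plane and $b$ is the mirror image of $a$, then $\int z^5=0$ exactly.) The cost of the shift drops to $O(\varepsilon^{9/5})$, and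
\[
Q(z)\le\frac{2h-2k_0\varepsilon|\log\varepsilon|}{(2h-C\varepsilon)^{1/3}}<(2h)^{2/3}=S
\]
for small $\varepsilon$. A mountain pass needs this bound along a whole path from $V_a$ to $-V_b$, on which the weights are unequal and the cancellation is only partial. Parametrize the weights by $\sqrt{1+t}$ and $\sqrt{1-t}$, which keeps the numerator fixed. An imbalance $t$ costs $|t|^{6/5}\varepsilon^{3/5}$, but it also raises the $L^6$ integral by $6ht^2$. The cost exceeds this surplus only for $|t|\le C\varepsilon^{3/4}$, and there it is at most $C\varepsilon^{3/2}$.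

\begin{lemma}\label{lem:two}
For small $\varepsilon$ there is $S_\varepsilon<S$ such that, for all $\omega\in S^1$ and $t\in[-1,1]$, the function $z_{\omega,t}=\sqrt{1+t}\,V_{a(\omega)}-\sqrt{1-t}\,V_{a(-\omega)}$ is nonconstant and $Q(z_{\omega,t})\le S_\varepsilon$.
\end{lemma}

\begin{proof}
Put $\alpha=\sqrt{1+t}$, $\beta=\sqrt{1-t}$, $z=z_{\omega,t}$. Then $\alpha^2+\beta^2=2$ and $\alpha^6+\beta^6=(1+t)^3+(1-t)^3=2+6t^2$. Since the supports are disjoint, Lemma~\ref{lem:gain} gives $\int|\nabla z|^2\le2(h-k_0\varepsilon|\log\varepsilon|)$ and $\int z^6\ge h(2+6t^2)-C\varepsilon$. Since $(\alpha+\beta)^2\ge2$, we have $|\alpha-\beta|=2|t|/(\alpha+\beta)\le\sqrt2|t|$, and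
\[
\Big|\int z^5\Big|\le|\alpha^5-\beta^5|\,d_0\varepsilon^{1/2}+C\varepsilon^{3/2}\le C|t|\varepsilon^{1/2}+C\varepsilon^{3/2}.
\]
Young's inequality with exponents $\frac53$ and $\frac52$ gives $C|t|^{6/5}\varepsilon^{3/5}\le6ht^2+C\varepsilon^{3/2}$. By Lemma~\ref{lem:shift}(b),
\[
F(z)\ge2h+6ht^2-C\varepsilon-C|t|^{6/5}\varepsilon^{3/5}-C\varepsilon^{9/5}\ge2h-C'\varepsilon>0 ,
\]
so $z$ is nonconstant and $Q(z)\le(2h)^{2/3}\big(1-\frac{k_0}h\varepsilon|\log\varepsilon|\big)(1+C''\varepsilon)=:S_\varepsilon<S$.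
\end{proof}

This is the only place where the sign of the curvature is used. Without \eqref{eq:convex}, for instance at flat boundary points, the same computation yields only $Q\le S+O(\varepsilon)$.

\section{Deformations of $\Sigma$}\label{sec:deform}

Let $\nabla Q(v)\in E$ be the gradient of $Q$ at $v\in\Sigma$. It is tangent to $\Sigma$ because $dQ(v)[v]=0$, it is odd and smooth in $v$, and $\|\nabla Q(v)\|=\|dQ(v)\|_{E^*}$. A \emph{Palais--Smale sequence at level $\ell$} is a sequence $v_n\in\Sigma$ with $Q(v_n)\to\ell$ and $dQ(v_n)\to0$; the \emph{Palais--Smale condition} holds at level $\ell$ if every such sequence has a convergent subsequence. A \emph{descending odd deformation} is a continuous map $(t,v)\mapsto\phi^t(v)$ from $[0,t_0]\times\Sigma$ to $\Sigma$ such that $\phi^0$ is the identity, each $\phi^t$ is odd, and $t\mapsto Q(\phi^t(v))$ is nonincreasing; it \emph{carries} $A$ into $A'$ if $\phi^{t_0}(A)\subset A'$. Balls and distances in $\Sigma$ refer to the norm of $E$.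

\begin{lemma}\label{lem:deform}
\begin{itemize}
\item[(a)] Let $v_0,v_1\in\Sigma$ and let $\ell$ be the infimum of $\max_\gamma Q$ over continuous paths $\gamma$ in $\Sigma$ from $v_0$ to $v_1$. If $\ell>\max(Q(v_0),Q(v_1))$, there is a Palais--Smale sequence at level $\ell$.
\end{itemize}
Suppose now that the Palais--Smale condition holds at every level of an open interval $I$.
\begin{itemize}
\item[(b)] If $[s,s']\subset I$ contains no critical value, some descending odd deformation carries $\{Q\le s'\}$ into $\{Q\le s\}$.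
\item[(c)] If the critical points at level $\ell\in I$ are exactly $\pm v_*$, and $B$ is an open ball in $\Sigma$ centered at $v_*$, then for every small $\tau>0$ some descending odd deformation carries $\{Q\le\ell+\tau\}\setminus(B\cup-B)$ into $\{Q\le\ell-\tau\}$.
\end{itemize}
\end{lemma}

\begin{proof}
Each deformation is the flow of a field $X=-\chi\,\nabla Q/\|\nabla Q\|^2$, where $\chi:\Sigma\to[0,1]$ is even and locally Lipschitz and $\|\nabla Q\|\ge\sigma>0$ on the closure of $\{\chi\ne0\}$; we put $X=0$ where $\chi=0$. Such a field is odd, tangent to $\Sigma$, locally Lipschitz and bounded by $1/\sigma$. Its flow $\phi^t$ is therefore global, continuous and odd, $\|\phi^t(v)-v\|\le t/\sigma$, and $\frac d{dt}Q(\phi^t(v))=-\chi(\phi^t(v))$. For $s<s'$ and $\kappa>0$ let $\chi_{s,s',\kappa}:\mathbb R\to[0,1]$ be Lipschitz, equal to $1$ on $[s,s']$ and to $0$ outside $[s-\kappa,s'+\kappa]$. With $\chi=\chi_{s,s',\kappa}(Q)$, the map $\phi^{s'-s}$ sends $\{Q\le s'\}$ into $\{Q\le s\}$: as long as $Q>s$ along a trajectory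 that starts in $\{Q\le s'\}$, $Q$ decreases at unit speed.

(a) If there is no such sequence, then $\|\nabla Q\|\ge\sigma>0$ on $\{|Q-\ell|\le2\tau\}$ for some $\tau>0$ with $2\tau<\ell-\max(Q(v_0),Q(v_1))$. Take $\chi=\chi_{\ell-\tau,\ell+\tau,\tau}(Q)$. The flow fixes $v_0$ and $v_1$, and $\phi^{2\tau}$ turns a path with $\max Q\le\ell+\tau$ into a path with $\max Q\le\ell-\tau$, contrary to the definition of $\ell$.

(b) There are $\sigma,\kappa>0$ with $\|\nabla Q\|\ge\sigma$ on $\{s-\kappa\le Q\le s'+\kappa\}$; otherwise a Palais--Smale sequence at a level in $[s,s']$ would converge to a critical point. Take $\chi=\chi_{s,s',\kappa}(Q)$.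

(c) Let $2r$ be the radius of $B$ and $\varrho(v)=\operatorname{dist}(v,\{\pm v_*\})$. There are $\sigma,\kappa>0$ with $\|\nabla Q\|\ge\sigma$ on $\{|Q-\ell|\le2\kappa,\ \varrho\ge r/2\}$; otherwise there would be a critical point at level $\ell$ with $\varrho\ge r/2$. Let $\tau\le\kappa$ with $2\tau/\sigma<r$, let $\xi:\mathbb R\to[0,1]$ be Lipschitz with $\xi=0$ on $(-\infty,r/2]$ and $\xi=1$ on $[r,\infty)$, and take $\chi=\chi_{\ell-\tau,\ell+\tau,\tau}(Q)\,\xi(\varrho)$. A trajectory that starts outside $B\cup-B$ has $\varrho\ge2r$ at time $0$ and moves by less than $r$ in time $2\tau$, so $\xi(\varrho)=1$ along it and $Q$ drops from at most $\ell+\tau$ to at most $\ell-\tau$.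
\end{proof}

\section{Palais--Smale sequences below the level $S$}\label{sec:compact}

\begin{proposition}\label{prop:PS}
Let $(v_n)$ be a Palais--Smale sequence at a level $q\in(0,S)$, let $w_n=w_{v_n}$ and $m=q^{3/2}<2h$. Along a subsequence $w_n\rightharpoonup w$ in $H^1(\Omega)$, where $w$ is a solution of \eqref{eq:P} with $\|\nabla w\|_2^2\le m$. Moreover:
\begin{itemize}
\item[(i)] if $q\ne q_0$, then $w\ne0$;
\item[(ii)] if $q\ne q_0$ and $m<h+q_1^{3/2}$, then $w_n\to w$ in $H^1(\Omega)$, and $v_n$ converges in $\Sigma$ to a critical point at level $q$.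
\end{itemize}
\end{proposition}

If $w=0$, Corollary~\ref{cor:gap} gives $m\ge h$ at once. The work is to exclude $h<m<2h$. For this we magnify the sequence where it concentrates, identify the limit as a half-bubble, which carries exactly $h$, and apply the energy gap to what is left. The next lemma describes the magnification.

\begin{lemma}[Rescaling]\label{lem:rescale}
Let $\lambda_n\to0^+$, $y_n\in\overline\Omega$, and let $(f_n)$ be bounded in $H^1(\Omega)$. Along a subsequence there are rotations $A_n$, a set $H$ equal to $\mathbb R^3$ or to a half space $\{x_3>-s\}$ with $s\ge0$, and $W\in L^6(H)$ with $\nabla W\in L^2(H)$, such that for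
\[
\Omega_n=\{x:y_n+\lambda_nA_nx\in\Omega\},\qquad W_n(x)=\lambda_n^{1/2}f_n(y_n+\lambda_nA_nx)
\]
one has $\mathbf 1_{\Omega_n}\to\mathbf 1_H$ a.e., $\mathbf 1_{\Omega_n}W_n\to\mathbf 1_HW$ a.e.\ and weakly in $L^6(\mathbb R^3)$, and $\mathbf 1_{\Omega_n}\nabla W_n\rightharpoonup\mathbf 1_H\nabla W$ in $L^2(\mathbb R^3)$. If $y_n\in\partial\Omega$ for all $n$, then $H=\mathbb R^3_+$ and $A_ne_3$ is the inner normal at $y_n$.
\end{lemma}

\begin{proof}
The scaling preserves the $L^6$ norm and the Dirichlet integral, so both are bounded for $W_n$ on $\Omega_n$. Let $s_n=\operatorname{dist}(y_n,\partial\Omega)/\lambda_n$. If $s_n\to\infty$ along a subsequence, take $A_n=I$ and $H=\mathbb R^3$; then $B_{s_n}(0)\subset\Omega_n$. Otherwise let $s_n\to s<\infty$, let $b_n\in\partial\Omega$ be nearest to $y_n$, and let $A_ne_3$ be the inner normal at $b_n$, so that $y_n=b_n+\lambda_ns_nA_ne_3$. In the coordinates at $b_n$ the point $y_n+\lambda_nA_nx$ is $(\lambda_nx',\lambda_n(x_3+s_n))$. By \eqref{eq:coord}, for each $R$ and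 large $n$,
\[
\Omega_n\cap B_R=\{x\in B_R:x_3>-s_n+\lambda_n^{-1}\rho_{b_n}(\lambda_nx')\},\qquad\lambda_n^{-1}|\rho_{b_n}(\lambda_nx')|\le K\lambda_nR^2 .
\]
Take $H=\{x_3>-s\}$. In both cases compact subsets of $H$ lie in $\Omega_n$, and compact subsets of $\mathbb R^3\setminus\overline H$ miss $\Omega_n$, for large $n$. On each closed ball in $H$ the sequence $W_n$ is bounded in $H^1$. Rellich's theorem and a diagonal argument give $W$ with $W_n\to W$ a.e.\ in $H$ and $W_n\rightharpoonup W$ in $H^1$ of each such ball. Since $\partial H$ is a null set, the a.e.\ statements follow, and (F3) gives weak convergence in $L^6$. Any weak limit of the bounded sequence $\mathbf 1_{\Omega_n}\nabla W_n$ equals $\nabla W$ in $H$ and $0$ outside $\overline H$, as one sees by testing with fields compactly supported in these open sets.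
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:PS}]
By Lemma~\ref{lem:crit} there are $\epsilon_n\to0$ with
\begin{equation}\label{eq:almost}
\Big|\int\nabla w_n\cdot\nabla\varphi-\int w_n^5\varphi\Big|\le\epsilon_n\|\nabla\varphi\|_2\quad(\varphi\in H^1(\Omega)),\qquad\|\nabla w_n\|_2^2=\|w_n\|_6^6\to m .
\end{equation}
So $(w_n)$ is bounded in $H^1$. Along a subsequence $w_n\rightharpoonup w$ in $H^1$, $w_n\to w$ in $L^2$ and a.e., and $w_n^5\rightharpoonup w^5$ in $L^{6/5}$ by (F3). Hence $w$ is a solution, and $\|\nabla w\|_2^2\le m$.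

\medskip\noindent\emph{Part (i).} Suppose $w=0$, so that $\|w_n\|_2\to0$. We show $m=h$, that is, $q=q_0$.

\emph{Step 1: the sequence has asymptotically one sign.} Let $w_n^\pm=\max(\pm w_n,0)$. Testing \eqref{eq:almost} with $w_n^\pm$ gives $\|\nabla w_n^\pm\|_2^2-\|w_n^\pm\|_6^6\to0$. Along a subsequence both terms tend to numbers $m^\pm$ with $m^++m^-=m$. By Corollary~\ref{cor:gap} each $m^\pm$ is $0$ or at least $h$. Since $0<m<2h$, exactly one of them vanishes. Replacing $v_n$ by $-v_n$ if necessary, $m^-=0$.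

\emph{Step 2: choice of scale.} We look for the smallest scale at which a fixed small amount of $L^6$ mass is captured. Fix $\delta_0\in(0,m/2)$ with $\delta_0^{2/3}<q_0/2$. The function $\lambda\mapsto\max_{y\in\overline\Omega}\int_{B_\lambda(y)\cap\Omega}w_n^6$ is continuous, tends to $0$ as $\lambda\to0$, and equals $\|w_n\|_6^6>\delta_0$ for $\lambda>\operatorname{diam}\Omega$ and large $n$. So there are $\lambda_n>0$ and $y_n\in\overline\Omega$ with
\begin{equation}\label{eq:scale}
\delta_0=\int_{B_{\lambda_n}(y_n)\cap\Omega}w_n^6=\max_{y\in\overline\Omega}\int_{B_{\lambda_n}(y)\cap\Omega}w_n^6 .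
\end{equation}
Below this scale the nonlinearity is weaker than the Sobolev inequality. Let $\psi$ be smooth and supported in a ball of radius at most $\lambda_n/2$. If this ball meets $\overline\Omega$ at $y$, it lies in $B_{\lambda_n}(y)$, so H\"older's inequality and \eqref{eq:scale} give $\int\psi^2w_n^6\le\delta_0^{2/3}\|\psi w_n\|_6^2$. The identity $|\nabla(\psi w_n)|^2=\nabla w_n\cdot\nabla(\psi^2w_n)+|\nabla\psi|^2w_n^2$, \eqref{eq:almost} with $\varphi=\psi^2w_n$, and Lemma~\ref{lem:cherrier} with $\tau=q_0/4$ yield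
\begin{equation}\label{eq:local}
\tfrac14q_0\|\psi w_n\|_6^2\le\int|\nabla\psi|^2w_n^2+C\|\psi w_n\|_2^2+\epsilon_n\|\nabla(\psi^2w_n)\|_2 .
\end{equation}
If $\lambda_n\ge\lambda>0$ along a subsequence, \eqref{eq:local} shows $\psi w_n\to0$ in $L^6$ for each fixed $\psi$ supported in a ball of radius $\lambda/2$. Covering $\overline\Omega$ by finitely many balls of radius $\lambda/4$ on each of which some such $\psi$ equals $1$, we get $m=0$, a contradiction. Hence $\lambda_n\to0$.

\emph{Step 3: the limit profile.} Apply Lemma~\ref{lem:rescale} to $f_n=w_n$. By (F3), $\mathbf 1_{\Omega_n}W_n^5\rightharpoonup\mathbf 1_HW^5$ in $L^{6/5}(\mathbb R^3)$. For $\varphi\in C_c^\infty(\mathbb R^3)$ test \eqref{eq:almost} with $\lambda_n^{-1/2}\varphi(A_n^{-1}(\cdot-y_n)/\lambda_n)$, whose Dirichlet integral on $\Omega$ is at most $\int_{\mathbb R^3}|\nabla\varphi|^2$. Changing variables and letting $n\to\infty$,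
\begin{equation}\label{eq:limit}
\int_H\nabla W\cdot\nabla\varphi=\int_HW^5\varphi\qquad(\varphi\in C_c^\infty(\mathbb R^3)).
\end{equation}
By Fatou's lemma $\int_H(W^-)^6\le m^-=0$ and $\int_HW^6\le m$.

We claim $W\ne0$. Otherwise $\mathbf 1_{\Omega_n}W_n\to0$ in $L^2_{\mathrm{loc}}(\mathbb R^3)$ by (F3). Let $\varphi\in C_c^\infty(\mathbb R^3)$ be supported in a ball of radius $\frac12$ and use \eqref{eq:local} with $\psi=\varphi(A_n^{-1}(\cdot-y_n)/\lambda_n)$. The first term on the right equals $\int_{\Omega_n}|\nabla\varphi|^2W_n^2\to0$, the second is at most $C\|w_n\|_2^2\to0$, and $\|\nabla(\psi^2w_n)\|_2=\|\nabla(\varphi^2W_n)\|_{L^2(\Omega_n)}$ is bounded. So $\|\varphi W_n\|_{L^6(\Omega_n)}\to0$. Covering $B_1(0)$ by balls of radius $\frac14$ as in Step 2 contradicts $\int_{B_1(0)\cap\Omega_n}W_n^6=\delta_0$.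

\emph{Step 4: $H$ is a half space and $W$ a half-bubble.} If $H=\mathbb R^3$, then by (F2) we may take $\varphi=W$ in \eqref{eq:limit}, and $\int W^6=\int|\nabla W|^2\ge S(\int W^6)^{1/3}$ gives $\int W^6\ge2h>m$, a contradiction: an interior bubble is too expensive. So $H$ is a half space. Let $\mathcal R$ be the reflection in $\partial H$ and $\overline W\in D^{1,2}(\mathbb R^3)$ the even extension of $W$. For $\varphi\in C_c^\infty(\mathbb R^3)$, \eqref{eq:limit} applied to $\varphi+\varphi\circ\mathcal R$ reads $\int_{\mathbb R^3}\nabla\overline W\cdot\nabla\varphi=\int_{\mathbb R^3}\overline W^5\varphi$. By Lemma~\ref{lem:reg}, $\overline W$ is smooth; it is nonnegative, superharmonic and not zero, hence positive by the strong maximum principle. By the theorem of Caffarelli, Gidas and Spruck \cite{CGS}, every positive smooth solution of $-\Delta u=u^5$ in $\mathbb R^3$ is a bubble, so $\overline W=U_{x_0,\mu}$. Its unique maximum point $x_0$ is fixed by $\mathcal R$, so $x_0\in\partial H$ and $\int_HW^6=\int_H|\nabla W|^2=h$.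

\emph{Step 5: the remainder.} Let $R_n=W_n-\overline W$ on $\Omega_n$ and $r_n(x)=\lambda_n^{-1/2}R_n(A_n^{-1}(x-y_n)/\lambda_n)\in H^1(\Omega)$. By weak and dominated convergence,
\[
\|\nabla r_n\|_2^2=\int_{\Omega_n}|\nabla W_n|^2-2\int_{\mathbb R^3}\mathbf 1_{\Omega_n}\nabla W_n\cdot\nabla\overline W+\int_{\Omega_n}|\nabla\overline W|^2\to m-2h+h=m-h .
\]
Write $\mathbf 1_{\Omega_n}R_n=(\mathbf 1_{\Omega_n}W_n-\mathbf 1_H\overline W)+(\mathbf 1_H-\mathbf 1_{\Omega_n})\overline W$. The second term tends to $0$ in $L^6$, and (F4) applied to the first gives $\|r_n\|_6^6\to m-h$. Finally $\|r_n\|_2\to0$, because $\|w_n\|_2\to0$ and the square of the $L^2(\Omega)$ norm of the subtracted bubble is $\lambda_n^2\int_{\Omega_n}\overline W^2\le\lambda_n^2\int_{B_{C/\lambda_n}}C(1+|x|^2)^{-1}dx=O(\lambda_n)$. By Corollary~\ref{cor:gap}, $m-h=0$ or $m-h\ge h$. As $m<2h$, we get $m=h$.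

\medskip\noindent\emph{Part (ii).} By (i), $w\ne0$, so $\|\nabla w\|_2^2=\|w\|_6^6=Q(w)^{3/2}\ge q_1^{3/2}$ by Lemma~\ref{lem:crit}. Let $r_n=w_n-w$ and $d=m-\|\nabla w\|_2^2$. Weak convergence gives $\|\nabla r_n\|_2^2\to d$, (F4) gives $\|r_n\|_6^6\to d$, and $\|r_n\|_2\to0$. By Corollary~\ref{cor:gap}, $d=0$ or $d\ge h$; the latter means $m\ge h+q_1^{3/2}$, which is excluded. So $w_n\to w$ in $H^1$, $v_n=\widehat{w_n}\to\widehat w$, and $Q(\widehat w)=q$.
\end{proof}

\begin{remark}
The level $q_0$ must be excluded in (i). Let $U=U_{a,\varepsilon}$, $a\in\partial\Omega$, $\varepsilon\to0$. Then $Q(\widehat U)\to q_0$ and $w_{\widehat U}=t_\varepsilon(U+c(U))$ with $t_\varepsilon=(\|\nabla U\|_2^2/F(U))^{1/4}\to1$ and $c(U)\to0$ (proof of Proposition~\ref{prop:one}). Since $t_\varepsilon U^5-t_\varepsilon^5(U+c(U))^5\to0$ in $L^{6/5}$, \eqref{eq:int4} and \eqref{eq:dQ} with $\varphi$ of mean zero give $dQ(\widehat U)\to0$, while $w_{\widehat U}\to0$ in $L^2$ by \eqref{eq:int2}.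
\end{remark}

\section{Low sublevels and the proof of Theorem~\ref{thm:A}}\label{sec:A}

Lemma~\ref{lem:two} bounds a mountain pass level from above by $S_\varepsilon<S$. To bound it from below by a number larger than $q_0$ we need to know that the positive and the negative half-bubbles lie in different components of a low sublevel set of $Q$. If $q_1$ is not attained this holds for a simple reason: minimizing sequences concentrate, and at level $q_0$ there is room for only one sign. To record the sign, define on $\Sigma$ the continuous odd function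
\[
g(v)=\frac{\int(u_v^+)^6-\int(u_v^-)^6}{\int u_v^6}\in[-1,1].
\]

\begin{lemma}\label{lem:low}
\begin{itemize}
\item[(a)] If $q_1<q_0$, then $q_1$ is attained.
\item[(b)] If $q_1=q_0$ is not attained, there is $\delta_1>0$ such that $|g(v)|>\frac12$ whenever $v\in\Sigma$ and $Q(v)<q_0+\delta_1$.
\item[(c)] $g(\widehat V_{a(\omega)})\to1$ as $\varepsilon\to0$, uniformly in $\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $v_n\in\Sigma$, $Q(v_n)\to q_1$, $u_n=u_{v_n}$. Then $\|\nabla u_n\|_2=1$ and $\|u_n\|_6^6=Q(v_n)^{-3}\to q_1^{-3}$. Along a subsequence $u_n\rightharpoonup u$ in $H^1$, strongly in $L^5$ and a.e., so $\int u^5=0$.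

Suppose $u\ne0$. Then $u$ is nonconstant, $F(u)=X:=\int u^6>0$ and $\|\nabla u\|_2^2\ge q_1X^{1/3}$. Let $z_n=u_n-u$. By (F4), $\int z_n^6\to Y:=q_1^{-3}-X$, and $\|\nabla z_n\|_2^2\to1-\|\nabla u\|_2^2$. Corollary~\ref{cor:gap} and $q_1\le q_0$ give $1\ge q_1X^{1/3}+q_0Y^{1/3}\ge q_1(X^{1/3}+Y^{1/3})$. If $Y>0$, then $X^{1/3}+Y^{1/3}>(X+Y)^{1/3}=q_1^{-1}$, which is absurd. So $X=q_1^{-3}$, and $\|\nabla u\|_2\le1$ gives $Q(u)\le q_1$: the infimum is attained.

Suppose $u=0$. Along a subsequence $\int(u_n^\pm)^6\to x^\pm$ with $x^++x^-=q_1^{-3}$, and $\|\nabla u_n^\pm\|_2^2$ converge to limits with sum $1$. Corollary~\ref{cor:gap} gives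
\[
1\ge q_0\big((x^+)^{1/3}+(x^-)^{1/3}\big)\ge q_0(x^++x^-)^{1/3}=q_0/q_1 .
\]
If $q_1<q_0$ this is impossible, which proves (a). If $q_1=q_0$, equality holds throughout, which forces $x^+=0$ or $x^-=0$, that is, $|g(v_n)|\to1$. If (b) failed, there would be a minimizing sequence with $|g(v_n)|\le\frac12$; since $q_1$ is not attained, its weak limit is $u=0$, and we have a contradiction.

(c) By Lemmas~\ref{lem:shift}(a) and~\ref{lem:gain}, $c=c(V_a)=O(\varepsilon^{1/10})$. As $V_a\ge0$, $\int((V_a+c)^-)^6\le|\Omega|c^6\to0$, while $\int(V_a+c)^6\to h$; and $g$ is unchanged by positive scaling.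
\end{proof}

Fix $\omega_0\in S^1$, $a=a(\omega_0)$, $b=a(-\omega_0)$. For small $\varepsilon$ let $\Gamma_\varepsilon$ be the set of continuous paths in $\Sigma$ from $\widehat V_a$ to $-\widehat V_b$, and
\begin{equation}\label{eq:mp}
\ell_\varepsilon=\inf_{\gamma\in\Gamma_\varepsilon}\max_\gamma Q\le S_\varepsilon<S ,
\end{equation}
where the bound comes from the path $t\mapsto\widehat z_{\omega_0,t}$ of Lemma~\ref{lem:two}, run from $t=1$ to $t=-1$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $q_1$ is attained, a minimizer is a critical point, and Lemma~\ref{lem:crit} gives a nontrivial solution with $\|\nabla w\|_2^2=q_1^{3/2}\le h<S^{3/2}$. By Proposition~\ref{prop:one} and Lemma~\ref{lem:low}(a), the remaining case is that $q_1=q_0$ is not attained. Take $\delta_1$ from Lemma~\ref{lem:low}(b). By Lemmas~\ref{lem:gain} and~\ref{lem:low}(c) we can fix $\varepsilon$ so small that \eqref{eq:mp} holds, $Q(\widehat V_a),Q(-\widehat V_b)<q_0+\delta_1$, $g(\widehat V_a)>\frac12$ and $g(-\widehat V_b)<-\frac12$. On every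 path in $\Gamma_\varepsilon$ the function $g$ vanishes somewhere, and at that point $Q\ge q_0+\delta_1$. So $q_0+\delta_1\le\ell_\varepsilon<S$, and $\ell_\varepsilon$ exceeds $Q$ at both endpoints. Lemma~\ref{lem:deform}(a) gives a Palais--Smale sequence at level $\ell_\varepsilon$, and Proposition~\ref{prop:PS}(i) gives a nontrivial solution $w$ with $\|\nabla w\|_2^2\le\ell_\varepsilon^{3/2}<S^{3/2}$. The remaining assertions follow from \eqref{eq:basic}.
\end{proof}

\section{A barrier around the concentrated half-bubbles}\label{sec:barrier}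

When $q_1$ is attained, Lemma~\ref{lem:low}(b) is not available, and a second solution requires another lower bound for min-max levels. Here the cost $\varepsilon^{3/5}$, which was the obstacle to minimization, becomes useful. It makes $Q$ increase when $\varepsilon$ grows, and a second-order estimate makes $Q$ increase transversally to the family of half-bubbles. Together they enclose the concentrated half-bubbles by a ridge of height above $q_0$. In this section $U_{a,\varepsilon}$ is restricted to $\Omega$, $a\in\partial\Omega$ is arbitrary, and $\|\psi\|=\|\nabla\psi\|_2$.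

\subsection{Coercivity of the second variation}

Let $U_1=U_{0,1}$ on $\mathbb R^3$ and $Z_0=\partial_\varepsilon U_{0,\varepsilon}|_{\varepsilon=1}$. We use the following result of Bianchi and Egnell \cite{BE}: the eigenvalues of $-\Delta\phi=\mu U_1^4\phi$ in $D^{1,2}(\mathbb R^3)$ are $\mu_1=1$ with eigenspace spanned by $U_1$, $\mu_2=5$ with eigenspace spanned by $Z_0,\partial_1U_1,\partial_2U_1,\partial_3U_1$, and then $\mu_3>5$. Thus $\int|\nabla\phi|^2\ge\mu_3\int U_1^4\phi^2$ for every $\phi\in D^{1,2}(\mathbb R^3)$ that is orthogonal to these five functions for the product $\int\nabla\phi\cdot\nabla\phi'$. On $\Omega$ only four conditions are available, since the center moves along $\partial\Omega$; the fifth comes for free from even reflection.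

\begin{lemma}\label{lem:coercive}
There are $\kappa_0,\varepsilon_2>0$ with the following property. Let $a\in\partial\Omega$, $0<\varepsilon<\varepsilon_2$, $U=U_{a,\varepsilon}$, and let $\psi\in H^1(\Omega)$ satisfy $\int\psi=0$ and $\int\nabla\psi\cdot\nabla Z=0$ for $Z=U$, $Z=\partial_\varepsilon U$ and $Z=\xi\cdot\nabla_aU$ with $\xi\in T_a\partial\Omega$. Then
\[
\|\psi\|^2-5\int U^4\psi^2\ge\kappa_0\|\psi\|^2 .
\]
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon_n\to0$, $a_n$ and $\psi_n$ as above with $\|\psi_n\|=1$ and $5\int U_{a_n,\varepsilon_n}^4\psi_n^2\ge1-o(1)$. By (F1), $(\psi_n)$ is bounded in $H^1$; this is where $\int\psi_n=0$ is used. Apply Lemma~\ref{lem:rescale} with $y_n=a_n$, $\lambda_n=\varepsilon_n$, $f_n=\psi_n$, and call the rescaled functions $\Psi_n$ and the limit $\Psi$, on $H=\mathbb R^3_+$. The rescaling takes $U_{a_n,\varepsilon_n}$ to $U_1$, $\varepsilon_n\partial_\varepsilon U$ to $Z_0$, and $\varepsilon_n(A_ne_i)\cdot\nabla_aU$ to $-\partial_iU_1$ for $i=1,2$, where $A_ne_i\in T_{a_n}\partial\Omega$.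 Hence $\int\mathbf 1_{\Omega_n}\nabla\Psi_n\cdot\nabla Z=0$ for $Z\in\{U_1,Z_0,\partial_1U_1,\partial_2U_1\}$, and in the limit $\int_H\nabla\Psi\cdot\nabla Z=0$. These four functions are even in $x_3$ and $\partial_3U_1$ is odd, so the even extension $\overline\Psi$ is orthogonal to all five. Since $U_1^4\in L^{3/2}$ and $\mathbf 1_{\Omega_n}\Psi_n^2\rightharpoonup\mathbf 1_H\Psi^2$ in $L^3$ by (F3), we have $5\int_HU_1^4\Psi^2=\lim5\int U_{a_n,\varepsilon_n}^4\psi_n^2\ge1$. Therefore $1\ge\int_H|\nabla\Psi|^2\ge\mu_3\int_HU_1^4\Psi^2\ge\mu_3/5>1$, a contradiction.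
\end{proof}

\subsection{The barrier}

For $\delta>0$ let
\[
\mathcal U_\delta=\big\{v\in\Sigma:\ \|v-\widehat U_{a,\varepsilon}\|<\delta\ \text{ for some }a\in\partial\Omega,\ 0<\varepsilon<\delta\big\},
\]
an open subset of $\Sigma$.

\begin{lemma}\label{lem:barrier}
For every small $\delta>0$, with $\mathcal U=\mathcal U_\delta$: $\ \mathcal U\cap(-\mathcal U)=\emptyset$; $\ Q>q_0$ on $\overline{\mathcal U}$; and there is $\eta_0>0$ with $Q\ge q_0+\eta_0$ on $\partial\mathcal U$.
\end{lemma}

\begin{proof}
By \eqref{eq:int1} fix $\varepsilon_1\in(0,\varepsilon_2)$ with $h/2\le\|U_{a,\varepsilon}\|^2\le2h$ for $\varepsilon\le\varepsilon_1$. Let $\delta<\min(\frac12,\varepsilon_1)$. The constants $C,c_i$ below do not depend on $\delta$.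

\emph{Disjointness.} A point $v\in\mathcal U\cap(-\mathcal U)$ gives two half-bubbles $U,U'$ with scales below $\delta$ and $\|\widehat U+\widehat U'\|\le\|\widehat U-v\|+\|v+\widehat U'\|<2\delta$. But \eqref{eq:int4} with $\varphi=U'$ gives $\int\nabla U\cdot\nabla U'\ge\int U^5U'-C\delta^{1/2}\ge-C\delta^{1/2}$, so $\|\widehat U+\widehat U'\|^2\ge2-C\delta^{1/2}>4\delta^2$ for small $\delta$.

\emph{Decomposition.} To use Lemma~\ref{lem:coercive} we write $v\in\overline{\mathcal U}$ as the nearest multiple of a half-bubble plus an orthogonal remainder. Minimize $\|v-\alpha U_{a,\varepsilon}\|$ over $\alpha\ge0$, $a\in\partial\Omega$, $\varepsilon\in(0,\varepsilon_1]$. The infimum is at most $\delta$. Along a minimizing sequence $\alpha$ is bounded, and $\varepsilon\to0$ is impossible, since then $\nabla U_{a,\varepsilon}\rightharpoonup0$ and $\|v-\alpha U_{a,\varepsilon}\|^2\ge1-2\alpha\int\nabla v\cdot\nabla U_{a,\varepsilon}\to1>\delta^2$. As $(\alpha,a,\varepsilon)\mapsto\alpha U_{a,\varepsilon}$ is continuous into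 $H^1(\Omega)$, a minimizer exists, and $\alpha>0$ because $\alpha=0$ gives distance $1$.

Given $\varepsilon_*\in(0,\varepsilon_1)$, every minimizer has $\varepsilon<\varepsilon_*$ if $\delta$ is small enough. Otherwise there are $\delta_k\to0$, $v_k\in\overline{\mathcal U_{\delta_k}}$ and minimizers $(\alpha_k,a_k,\varepsilon_k)$ with $\varepsilon_k\ge\varepsilon_*$, and also $b_k$, $\varepsilon_k'<\delta_k$ with $\|v_k-\widehat U_{b_k,\varepsilon_k'}\|<2\delta_k$. Then $\|\alpha_kU_{a_k,\varepsilon_k}-\widehat U_{b_k,\varepsilon_k'}\|\le3\delta_k$. The first sequence converges in $E$ along a subsequence, so the second does too; but it has norm $1$ and tends weakly to $0$.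

So for small $\delta$ the minimizing $\varepsilon$ is as small as we wish, uniformly in $v$, and the minimum is interior. Write $U=U_{a,\varepsilon}$ and $v=\alpha(U+\psi)$ in $E$ with $\int\psi=0$. The vanishing of the derivatives in $\alpha$, $\varepsilon$ and $a$ gives exactly the orthogonality conditions of Lemma~\ref{lem:coercive}. With $x=\alpha\|\psi\|\le\delta$ we have $\alpha^2\|U\|^2=1-x^2\in[\frac34,1]$, so $\alpha$ lies between two positive constants and $\|\psi\|\le C\delta$.

\emph{Expansion of $Q$.} Let $c=c(U+\psi)$, $M=\|U\|^2+\|\psi\|^2$ and $P=F(U+\psi)$, so that $Q(v)=MP^{-1/3}$. By \eqref{eq:int4}, orthogonality and (F1), $|\int U^5\psi|\le C\varepsilon^{1/2}\|\psi\|$. Expanding $(U+\psi)^6$, bounding the terms of degree at least $3$ in $\psi$ by H\"older's inequality, and using Lemma~\ref{lem:shift}(c),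
\[
P\le h+15\int U^4\psi^2+C\big(\varepsilon+\varepsilon^{1/2}\|\psi\|+\|\psi\|^3\big)-\theta|\Omega|c^6 .
\]
In particular $P\le C$ and, as $P\ge0$, $|c|\le C$. The inequality $(1+y)^{1/3}\le1+y/3$ for $y\ge-1$ gives $q_0P^{1/3}=h(P/h)^{1/3}\le h+\frac13(P-h)$. With $\theta'=\theta|\Omega|/3$, \eqref{eq:int1} and Lemma~\ref{lem:coercive},
\begin{align*}
M-q_0P^{1/3}&\ge\|\psi\|^2-5\int U^4\psi^2+\theta'c^6-C\big(\varepsilon|\log\varepsilon|+\varepsilon^{1/2}\|\psi\|+\|\psi\|^3\big)\\
&\ge\tfrac12\kappa_0\|\psi\|^2+\theta'c^6-C\varepsilon|\log\varepsilon| ,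
\end{align*}
where we used $C\varepsilon^{1/2}\|\psi\|\le\frac14\kappa_0\|\psi\|^2+C\varepsilon$ and $C\|\psi\|\le\frac14\kappa_0$ for small $\delta$.

\emph{The constraint forces $c$ or $\psi$ to be large.} From $\int(U+\psi+c)^5=0$ and $|(s+y)^5-s^5|\le C(s^4|y|+|y|^5)$, with \eqref{eq:int1}--\eqref{eq:int3},
\[
\tfrac12d_0\varepsilon^{1/2}\le\int U^5\le C\int\big(U^4|\psi+c|+|\psi+c|^5\big)\le C\big(\varepsilon^{1/2}\|\psi\|+\varepsilon|c|+\|\psi\|^5+|c|^5\big).
\]
For small $\delta$, hence small $\|\psi\|$ and $\varepsilon$, the first two terms are absorbed on the left, so $\varepsilon^{1/2}\le C(\|\psi\|^5+|c|^5)$. Thus $c^6\ge c_1\varepsilon^{3/5}$ or $\|\psi\|^2\ge c_1\varepsilon^{1/5}\ge c_1\varepsilon^{3/5}$, and in both cases $\frac14\kappa_0\|\psi\|^2+\theta'c^6\ge c_2\varepsilon^{3/5}$. Since $\varepsilon|\log\varepsilon|=o(\varepsilon^{3/5})$ and $P\le C$,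
\begin{equation}\label{eq:barrier}
Q(v)-q_0=P^{-1/3}\big(M-q_0P^{1/3}\big)\ge c_3\big(\|\psi\|^2+\varepsilon^{3/5}\big)>0 .
\end{equation}

\emph{The boundary.} Let $v\in\partial\mathcal U$, so $v\in\overline{\mathcal U}\setminus\mathcal U$. If the minimizing $\varepsilon$ is at least $\delta$, \eqref{eq:barrier} gives $Q(v)-q_0\ge c_3\delta^{3/5}$. If $\varepsilon<\delta$, then $\|v-\widehat U\|\ge\delta$ because $v\notin\mathcal U$. Since $v-\widehat U=(\sqrt{1-x^2}-1)\widehat U+\alpha\psi$ is an orthogonal sum and $1-\sqrt{1-x^2}\le x^2$, we get $\delta^2\le x^4+x^2\le2x^2$. Hence $\|\psi\|\ge c_4\delta$ and $Q(v)-q_0\ge c_3c_4^2\delta^2$. Take $\eta_0=c_3\min(\delta^{3/5},c_4^2\delta^2)$.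
\end{proof}

Fix such a $\delta$, with $\mathcal U$ and $\eta_0$. Every path in $\Sigma$ from a point of the open set $\mathcal U$ to a point outside it meets $\partial\mathcal U$, so $\max Q\ge q_0+\eta_0$ along it.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

By Lemma~\ref{lem:crit} it suffices to find two distinct pairs $\pm v$ of critical points of $Q|_\Sigma$ with $Q<S$. By Proposition~\ref{prop:one} and Lemma~\ref{lem:low}(a), exactly one of the following three cases occurs.

\subsection{The case $q_1=q_0$ attained}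

A minimizer gives a first pair, at level $q_0$. Consider $\ell_\varepsilon$ from \eqref{eq:mp}. By Lemma~\ref{lem:gain}, $\|\widehat V_a-\widehat U_{a,\varepsilon}\|\le2\|V_a-U_{a,\varepsilon}\|/\|U_{a,\varepsilon}\|\le C\varepsilon^{1/2}$, and the same holds at $b$. So for small $\varepsilon$ we have $\widehat V_a\in\mathcal U$, $-\widehat V_b\in-\mathcal U$, hence $-\widehat V_b\notin\mathcal U$, and $Q<q_0+\eta_0$ at both endpoints. The barrier gives $q_0+\eta_0\le\ell_\varepsilon<S$. Since $\ell_\varepsilon^{3/2}<2h=h+q_1^{3/2}$, Lemma~\ref{lem:deform}(a) and Proposition~\ref{prop:PS}(ii) give a critical point at level $\ell_\varepsilon\in(q_0,S)$, a second pair.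

\subsection{The case $q_1<q_0$}

Let $v_1$ be a minimizer, $u_1=w_{v_1}$ the corresponding solution, and $e_1=\|\nabla u_1\|_2^2=\|u_1\|_6^6=q_1^{3/2}<h$. The difficulty is that compactness now holds only below $h+e_1<2h$: a Palais--Smale sequence at a higher level could split into $u_1$ and a half-bubble, and its weak limit would be the solution we already have. We therefore take a path from a half-bubble to $u_1$ through their positive combinations, and show that it stays below $h+e_1$. The gain comes from the interaction of $U^5$ with $u_1$, which has order $\varepsilon^{1/2}$ and so beats the cost $\varepsilon^{3/5}$.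

The interaction needs $u_1\not\equiv0$ on $\partial\Omega$. If $u_1$ vanished on $\partial\Omega$, then $u_1\in H^1_0(\Omega)$, and the Sobolev inequality $Se_1^{1/3}\le e_1$ would give $e_1\ge2h$. Replacing $v_1$ by $-v_1$ if necessary, fix $a\in\partial\Omega$ with $u_1(a)>0$ and let $U=U_{a,\varepsilon}|_\Omega$.

\begin{lemma}\label{lem:interact}
For small $\varepsilon$, the functions $z=\alpha u_1+\beta U$ with $\alpha,\beta\ge0$, $\alpha^2+\beta^2=1$ are nonconstant and $\max Q(z)<(e_1+h)^{2/3}$.
\end{lemma}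

\begin{proof}
For $\alpha,\beta\ge0$ let $z=\alpha u_1+\beta U$ and $J(\alpha,\beta)=\frac12\|\nabla z\|_2^2-\frac16F(z)$. All estimates are uniform for bounded $(\alpha,\beta)$. Since $u_1$ is a bounded solution, $I_1:=\int\nabla u_1\cdot\nabla U=\int u_1^5U=O(\varepsilon^{1/2})$ by \eqref{eq:int2}. Since $u_1$ is Lipschitz, $I_2:=\int u_1U^5=u_1(a)\int U^5+O(\varepsilon^{3/2})$ by \eqref{eq:int3}, so $c_5\varepsilon^{1/2}\le I_2\le C\varepsilon^{1/2}$. Expand $z^6$, drop the nonnegative terms with $u_1^4U^2$ and $u_1^2U^4$, and bound the term with $u_1^3U^3$ by $C\int U^3=o(\varepsilon^{1/2})$: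
\[
\int z^6\ge\alpha^6e_1+\beta^6h+6\alpha^5\beta I_1+6\alpha\beta^5I_2-o(\varepsilon^{1/2}).
\]
Because $\int u_1^5=0$ and $\int U^j=O(\varepsilon^{1/2})$ for $1\le j\le5$, we have $\int z^5=O(\varepsilon^{1/2})$, so $F(z)\ge\int z^6-C\varepsilon^{3/5}=\int z^6-o(\varepsilon^{1/2})$ by Lemma~\ref{lem:shift}(b). Also $\|\nabla z\|_2^2=\alpha^2e_1+2\alpha\beta I_1+\beta^2h+o(\varepsilon^{1/2})$. With $j(s)=\frac12s^2-\frac16s^6$,
\begin{equation}\label{eq:J}
J(\alpha,\beta)\le e_1j(\alpha)+hj(\beta)+\alpha\beta(1-\alpha^4)I_1-\alpha\beta^5I_2+o(\varepsilon^{1/2}).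
\end{equation}
On the quarter circle $\alpha^2+\beta^2=1$ we have $F(z)\ge\alpha^6e_1+\beta^6h-o(1)\ge c_6$ and $\|\nabla z\|_2^2\le C$. So $z$ is nonconstant there, and by homogeneity $J<0$ outside a disc $\mathcal D$ independent of $\varepsilon$. By \eqref{eq:PhiQ}, $\frac13Q(z)^{3/2}$ is the maximum of $J$ on the ray through $(\alpha,\beta)$, so it suffices to show $J<\frac13(e_1+h)$ on the compact set $\overline{\mathcal D}\cap\{\alpha,\beta\ge0\}$. On $[0,\infty)$ the function $j$ has the unique maximum $j(1)=\frac13$. Fix a small disc $\mathcal D'$ around $(1,1)$, independent of $\varepsilon$, on which $\alpha\beta|1-\alpha^4||I_1|\le\frac14c_5\varepsilon^{1/2}$ and $\alpha\beta^5\ge\frac34$. On $\mathcal D'$, \eqref{eq:J} gives $J\le\frac13(e_1+h)-\frac12c_5\varepsilon^{1/2}+o(\varepsilon^{1/2})$. Outside $\mathcal D'$ it gives $J\le\frac13(e_1+h)-\kappa+O(\varepsilon^{1/2})$ with a fixed $\kappa>0$.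
\end{proof}

Since $Q(v_1)=q_1<q_0$, Lemma~\ref{lem:barrier} gives $v_1\notin\overline{\mathcal U}$. For small $\varepsilon<\delta$ we have $\widehat U\in\mathcal U$ and, by Proposition~\ref{prop:one}, $Q(\widehat U)<q_0+\eta_0$. Let $\ell'$ be the infimum of $\max_\gamma Q$ over paths in $\Sigma$ from $\widehat U$ to $v_1$. The barrier and Lemma~\ref{lem:interact} give
\[
q_0+\eta_0\le\ell'<\big(h+q_1^{3/2}\big)^{2/3}<S .
\]
By Lemma~\ref{lem:deform}(a) and Proposition~\ref{prop:PS}(ii), $\ell'$ is a critical value, and $\ell'>q_0>q_1$. This is a second pair.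

\subsection{The case $q_1=q_0$ not attained}

Now all critical values exceed $q_0$, and since $h+q_1^{3/2}=2h$, Proposition~\ref{prop:PS}(ii) shows that the Palais--Smale condition holds at every level of $I=(q_0,S)$. By Theorem~\ref{thm:A} and Lemma~\ref{lem:crit} there is a critical pair with level in $I$. Suppose it is the only one, $\pm v_*$, with $\ell=Q(v_*)$. We use the two-parameter family $z_{\omega,t}$, which is odd under $(\omega,t)\mapsto(-\omega,-t)$ and lies below $S$. If there were no other critical point, this family could be pushed down until every member either is near $\pm v_*$ or reaches the low sublevel set. Each of these two alternatives comes with a sign, and two signs define an odd map from a sphere $S^2$ to $\mathbb R^2\setminus\{0\}$. The Borsuk--Ulam theorem states that every continuous odd map $S^2\to\mathbb R^2$ has a zero.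

Take $\delta_1$ from Lemma~\ref{lem:low}(b), decreased so that $q_0+\delta_1<\ell$, and let $X^\pm=\{v\in\Sigma:Q(v)<q_0+\delta_1,\ \pm g(v)>0\}$. Then $\{Q<q_0+\delta_1\}$ is the disjoint union of $X^+$ and $X^-$. Under a descending odd deformation a trajectory that starts in $X^\pm$ stays in $X^\pm$, because it stays in $\{Q<q_0+\delta_1\}$, where $g\ne0$. Let $B$ be an open ball in $\Sigma$ centered at $v_*$, of radius less than $1$, so that $\overline B\cap(-\overline B)=\emptyset$, and so small that $Q>q_0+\delta_1$ on $\overline B$; by evenness this holds on $-\overline B$ too.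

Let $\mathcal C=S^1\times[-1,1]$, $\iota(\omega,t)=(-\omega,-t)$, and call a map $f$ on an $\iota$-invariant subset of $\mathcal C$ odd if $f\circ\iota=-f$. The map $f_0(\omega,t)=\widehat z_{\omega,t}$ is continuous and odd, and $Q\circ f_0\le S_\varepsilon<S$. We have $f_0(\omega,1)=\widehat V_{a(\omega)}$ and $f_0(\omega,-1)=-\widehat V_{a(-\omega)}$, so by Lemmas~\ref{lem:gain} and~\ref{lem:low}(c) we can fix $\varepsilon$ with $f_0(\omega,\pm1)\in X^\pm$ for all $\omega$. Choose $\tau>0$ as in Lemma~\ref{lem:deform}(c), with $q_0+\delta_1<\ell-\tau$ and $\ell+\tau<S$. We obtain two maps.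
\begin{itemize}
\item An odd continuous $f_1:\mathcal C\to\{Q\le\ell+\tau\}$ with $f_1(\omega,\pm1)\in X^\pm$: take $f_1=f_0$ if $S_\varepsilon\le\ell+\tau$, and otherwise compose $f_0$ with the end map of the deformation of Lemma~\ref{lem:deform}(b) for $[\ell+\tau,S_\varepsilon]$.
\item An odd continuous $\Theta:\Sigma\to\Sigma$ with $\Theta(X^\pm)\subset X^\pm$ that maps $\{Q\le\ell+\tau\}\setminus(B\cup-B)$ into $X^+\cup X^-$: compose the end map from Lemma~\ref{lem:deform}(c) with the end map from Lemma~\ref{lem:deform}(b) for $[q_0+\delta_1/2,\ell-\tau]$.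
\end{itemize}
The closed $\iota$-invariant sets
\[
A_1=\{x\in\mathcal C:f_1(x)\notin B\cup-B\},\qquad A_2=f_1^{-1}(\overline B)\cup f_1^{-1}(-\overline B)
\]
cover $\mathcal C$. On $A_1$ let $G_1=\operatorname{sign}g(\Theta(f_1(\cdot)))$; it is continuous because $g\circ\Theta\circ f_1$ has no zero on $A_1$, and it is odd. On $A_2$ let $G_2=\pm1$ on $f_1^{-1}(\pm\overline B)$; it is continuous because these two closed sets are disjoint, and it is odd. Extend $G_i$ to a continuous function $\widetilde G_i$ on $\mathcal C$ by Tietze's theorem and replace it by $\frac12(\widetilde G_i-\widetilde G_i\circ\iota)$, which is odd and still equals $G_i$ on $A_i$. Call the result $G_i$ again. Then $G=(G_1,G_2):\mathcal C\to\mathbb R^2$ is continuous, odd and has no zero. The points $f_1(\omega,\pm1)\in X^\pm$ lie outside $B\cup-B$, so $(\omega,\pm1)\in A_1$ and $G_1(\omega,\pm1)=\pm1$.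

It remains to close the two ends of the cylinder. Write points of $S^2$ as $(\sqrt{1-s^2}\,\omega,s)$ with $\omega\in S^1$, $s\in[-1,1]$, and define
\[
\mathcal G\big(\sqrt{1-s^2}\,\omega,s\big)=\begin{cases}\big(1,\ 2(1-s)\,G_2(\omega,1)\big),&s\ge\frac12,\\ G(\omega,2s),&|s|\le\frac12,\\ \big(-1,\ 2(1+s)\,G_2(\omega,-1)\big),&s\le-\frac12.\end{cases}
\]
The formulas agree at $s=\pm\frac12$; at the poles the second component tends to $0$ because $G_2$ is bounded; and the antipodal map $(\omega,s)\mapsto(-\omega,-s)$ changes the sign of $\mathcal G$ because $G$ is odd. So $\mathcal G:S^2\to\mathbb R^2$ is continuous, odd and has no zero, contrary to the Borsuk--Ulam theorem. Hence there are at least two critical pairs with levels in $(q_0,S)$.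

In all three cases there are two distinct pairs of critical points with $Q<S$. The corresponding solutions satisfy $\|\nabla u\|_2^2=Q^{3/2}<S^{3/2}$ and $0<\Phi(u)=\frac13\|\nabla u\|_2^2<\frac13S^{3/2}$. This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{BE} Bianchi and Egnell, J. Funct. Anal. (1991).

\bibitem{CGS} Caffarelli, Gidas and Spruck, Comm. Pure Appl. Math. (1989).

\bibitem{ST} Alberto Salda\~na and Hugo Tavares, \emph{On the least-energy solutions of the pure Neumann Lane-Emden equation}, arXiv:2101.07707 (2021).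

\end{thebibliography}
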